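# A surface singularity whose reflexive differentials form the fundamental module although it carries no weights

## 1. The guess: reflexive differentials detect weights

Let $k$ be an algebraically closed field of characteristic zero, and let $(A,\mathfrak m)$ be a normal analytic $k$-algebra of Krull dimension two, that is, a normal quotient of a convergent power series ring $k\{x_1,\dots,x_n\}$. Two modules of rank two come with $A$: one is made of differential forms, the other is made by pure homological algebra. When are they isomorphic? The first guess is: exactly when $A$ can be given by weighted homogeneous equations. We make this precise, test it on simple cases where it holds, and then show that it is false.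

**Definition (quasi-homogeneous).** $A$ is quasi-homogeneous if $A\cong k\{x_1,\dots,x_n\}/I$, where $I$ is generated by polynomials that are weighted homogeneous for some positive integer weights $w_j$ of the variables $x_j$.

For example, $x^2+y^3+z^7$ is weighted homogeneous of degree $42$ for the weights $21,14,6$. If $A$ is quasi-homogeneous, the Euler derivation $\sum_j w_jx_j\partial_{x_j}$ preserves $I$ and so induces a derivation of $A$ with $x_j\mapsto w_jx_j$.

**Definition (fundamental module).** Let $K$ be the canonical module of $A$. Since $\mathrm{Ext}^2_A(k,K)\cong k$, a generator of this group gives an exact sequence, the fundamental sequence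
$$0\to K\to D\to A\to k\to 0. \tag{1}$$
The module $D$ is Cohen-Macaulay. It is called the fundamental (Auslander) module of $A$.

For $A=k\{x,y\}$ we have $K\cong A$, and (1) is the Koszul complex $0\to A\to A^2\to A\to k\to0$ on $x,y$. So $D\cong A^2$.

**Definition (reflexive differentials).** $\Omega^1_A$ is the module of universally finite Kähler differentials: for $A=k\{x\}/I$ it is $\bigoplus_j A\,dx_j$ modulo the elements $df$, $f\in I$. With $M^*=\mathrm{Hom}_A(M,A)$, the module $(\Omega^1_A)^{**}$ is the reflexive hull of $\Omega_A^1$.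

For $k=\mathbb C$ this is concrete. Let $(Y,o)$ be the germ with $\mathcal O_{Y,o}=A$, put $U=Y\setminus\{o\}$, which is smooth for a small representative, and let $j:U\to Y$ be the inclusion. A reflexive coherent sheaf on a normal surface is determined by its restriction to $U$. Hence, as stalks at $o$,
$$(\Omega_A^1)^{**}=(j_*\Omega^1_U)_o,\qquad K=(j_*\Omega_U^2)_o,\qquad \mathrm{Der}(A)=(j_*\Theta_U)_o,$$
and these sheaves $j_*(\cdot)$ are coherent. So elements of $(\Omega_A^1)^{**}$ are holomorphic $1$-forms on a punctured neighborhood of $o$.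

Here is an example where the hull is larger. Let $A=\mathbb C\{u^2,uv,v^2\}$, the invariants of $\pm1$ on $\mathbb C\{u,v\}$. The map $\mathbb C^2\setminus0\to U$ is an unramified double cover, so forms on $U$ are invariant forms on $\mathbb C^2\setminus 0$, and by Hartogs they extend to $\mathbb C^2$. Thus $(\Omega^1_A)^{**}$ consists of the forms $f\,du+h\,dv$ with $f,h$ odd. The form $v\,du$ is among them. It is not Kähler: the image of $\Omega^1_A$ is generated by $d(u^2),d(uv),d(v^2)$, so its part with linear coefficients is spanned by $u\,du$, $u\,dv+v\,du$, $v\,dv$.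

The guess is a conjecture of Martsinkovsky. It is stated in Igor Burban, Yuriy Drozd, "Maximal Cohen-Macaulay modules over surface singularities", arXiv:0803.0117 (2008).

**Conjecture (Martsinkovsky).** Let $A$ be a normal analytic algebra of Krull dimension two over an algebraically closed field of characteristic zero. Then $D\cong(\Omega_A^1)^{**}$ is equivalent to the quasi-homogeneity of $A$.

Three results support it.

(i) (Martsinkovsky) If $A=k\{x,y,z\}/(f)$ is an isolated hypersurface singularity, then $D\cong(\Omega_A^1)^{**}$ if and only if $A$ is quasi-homogeneous.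

(ii) (Behnke; Kahn) If $A$ is a quasi-homogeneous analytic normal surface singularity over $k$, then $D\cong(\Omega_A^1)^{**}$.

(iii) (Herzog) If $A$ is Gorenstein, $D\cong(\Omega_A^1)^{**}$, and the canonical map $\Omega_A^1\otimes_Ak\to(\Omega_A^1)^{**}\otimes_Ak$ is injective, then $A$ is quasi-homogeneous.

So one direction always holds, and the question is whether $D\cong(\Omega_A^1)^{**}$ produces weights. From now on $k=\mathbb C$.

## 2. Contraction with a vector field

To test the guess we need a way to see the isomorphism $D\cong(\Omega^1_A)^{**}$. A derivation $\theta\in\mathrm{Der}_{\mathbb C}(A)=\mathrm{Hom}(\Omega_A^1,A)=\mathrm{Hom}((\Omega_A^1)^{**},A)$ gives a contraction $i_\theta:(\Omega_A^1)^{**}\to A$, $\alpha\mapsto\alpha(\theta)$. (The last equality holds because $A$ is reflexive.) On $2$-forms, $i_\theta(\alpha\wedge\beta)=\alpha(\theta)\beta-\beta(\theta)\alpha$.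

**Proposition 1.** For every normal two-dimensional analytic $\mathbb C$-algebra $A$: $D\cong(\Omega_A^1)^{**}$ if and only if there is $\theta\in\mathrm{Der}_{\mathbb C}(A)$ whose contraction $i_\theta:(\Omega_A^1)^{**}\to A$ has image exactly $\mathfrak m$.

**Proof, direction $\Rightarrow$.** By (1), $D\to A$ has image $\mathfrak m$. The composite $(\Omega_A^1)^{**}\cong D\to A$ is an element of $\mathrm{Hom}((\Omega_A^1)^{**},A)=\mathrm{Der}(A)$ with image $\mathfrak m$.

**Proof, direction $\Leftarrow$.** Let $i_\theta$ have image $\mathfrak m$. We first show that $\theta$ has no zeros on $U$. The image of $i_\theta:j_*\Omega^1_U\to\mathcal O_Y$ is a coherent ideal sheaf with the same stalk at $o$ as the ideal sheaf of $o$, so the two agree near $o$. After shrinking $Y$, the map $i_\theta:\Omega_U^1\to\mathcal O_U$ is surjective, which means that $\theta$ has no zero on $U$. Then the Koszul complex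
$$0\to\Omega_U^2\xrightarrow{\,i_\theta\,}\Omega_U^1\xrightarrow{\,i_\theta\,}\mathcal O_U\to0$$
is exact: every $\alpha$ with $\alpha(\theta)=0$ is $i_\theta\beta$ for a unique $\beta$. Taking sections on punctured neighborhoods of $o$ we get an exact sequence
$$0\to K\to(\Omega_A^1)^{**}\to\mathfrak m\to0. \tag{2}$$

Next, (2) does not split. If it did, $\mathfrak m$ would be a direct summand of a reflexive module, hence would have depth $2$. But $0\to\mathfrak m\to A\to k\to0$ and $\mathrm{Hom}(k,A)=0$ give an injection $\mathrm{Hom}(k,k)\hookrightarrow\mathrm{Ext}^1(k,\mathfrak m)$, so $\mathrm{depth}\,\mathfrak m=1$.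

Finally we compare with $D$. Since $\mathrm{Ext}^i(A,K)=0$ for $i\ge1$, the connecting map is an isomorphism $\mathrm{Ext}^1(\mathfrak m,K)\cong\mathrm{Ext}^2(k,K)\cong k$. The sequence (2) is a nonzero class in this one-dimensional space, and so is $0\to K\to D\to\mathfrak m\to0$, which corresponds to (1). Two classes that differ by a nonzero scalar have isomorphic middle terms. Hence $(\Omega_A^1)^{**}\cong D$. $\square$

Throughout, for a fixed $\theta$, write $I=i_\theta\big((\Omega_A^1)^{**}\big)$. This is an ideal of $A$, and we want $I=\mathfrak m$.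

For $A=\mathbb C\{x,y\}$ take $\theta=f\partial_x+h\partial_y$. Then $I=(f,h)$, and $I=\mathfrak m$ if and only if $f(0)=h(0)=0$ and the linear part of $\theta$ is invertible. The Euler field $x\partial_x+y\partial_y$ qualifies, and any other choice also has nonzero eigenvalues on $\mathfrak m/\mathfrak m^2$.

For $A=\mathbb C\{u^2,uv,v^2\}$ take $\theta=u\partial_u+v\partial_v$. For odd $f,h$ the contraction of $f\,du+h\,dv$ is $uf+vh\in\mathfrak m$, and $u\,du,\ v\,du,\ v\,dv$ contract to $u^2,uv,v^2$. So $I=\mathfrak m$. The guess survives both tests.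

## 3. Cones over curves, by gluing forms

The next test, cones, is done with three lemmas that we use again later. Throughout this section $X$ is a smooth complex surface containing a smooth irreducible compact curve $C$, and $L:=\mathcal O_X(-C)|_C$ is the conormal bundle, with $\deg L=-C^2>0$. By Grauert's theorem $C$ contracts: there is $\pi:X\to Y$ with $\pi(C)=o$, $Y$ normal, and $\pi$ an isomorphism off $C$. Put $A=\mathcal O_{Y,o}$. By normality, $A$ is the ring of germs along $C$ of holomorphic functions on $X$; a function in $\mathfrak m$ vanishes on $C$.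

**Lemma 2.** $R^1\pi_*K_X=0$, and $H^1(X',K_X)=0$ for $X'=\pi^{-1}(Y')$ with $Y'\subset Y$ a Stein neighborhood of $o$.

**Proof.** By adjunction $K_X|_C=K_C\otimes L$. The sheaf $K_X\otimes\mathcal O_X/\mathcal O_X(-MC)$ is filtered with quotients $K_C\otimes L^{i+1}$, $0\le i<M$. By Serre duality $H^1(C,K_C\otimes L^{i+1})$ is dual to $H^0(C,L^{-i-1})=0$. Hence $H^1(K_X\otimes\mathcal O_X/\mathcal O_X(-MC))=0$ for all $M$. Let $J_i=\mathfrak m^i\mathcal O_X$. Its zero set is $C$, so $\mathcal O_X(-MC)\subset J_i$ near $C$ for some $M$ by the Nullstellensatz and compactness. Thus $K_X/J_iK_X$ is a quotient of $K_X\otimes\mathcal O_X/\mathcal O_X(-MC)$ by a sheaf supported on the curve $C$, where $H^2$ vanishes. So $H^1(K_X/J_iK_X)=0$ for all $i$. The sheaf $R^1\pi_*K_X$ is coherent, and by the comparison theorem the $\mathfrak m$-adic completion of its stalk at $o$ is the inverse limit of these groups, which is $0$. Hence the stalk is $0$. Off $o$ the map $\pi$ is an isomorphism. This proves the first claim. (It is a case of Grauert–Riemenschneider vanishing.) Then $H^1(X',K_X)=H^1(Y',\pi_*K_X)=0$,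 since $Y'$ is Stein. $\square$

**Lemma 3.** Let $X=N_0\cup N_1$ with $N_i$ open, let $\theta$ be a holomorphic vector field on $X$ with zero set $C$, and let $\alpha_i$ be holomorphic $1$-forms on $N_i\setminus C$ with $\alpha_i(\theta)=1$. Put $\eta=\alpha_1\wedge\alpha_0$ on $(N_0\cap N_1)\setminus C$. Then
$$i_\theta\eta=\alpha_0-\alpha_1. \tag{3}$$
(a) If $f\in\mathfrak m$ and $f\eta$ extends holomorphically across $C$, then $f\in I$.
(b) If $1\in I$, then on $X'=\pi^{-1}(Y')$, for some neighborhood $Y'$ of $o$, we have $\eta=\beta_0-\beta_1$ on the overlap off $C$, with $\beta_i$ holomorphic $2$-forms on $(X'\cap N_i)\setminus C$.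

**Proof.** Formula (3) is $i_\theta(\alpha_1\wedge\alpha_0)=\alpha_1(\theta)\alpha_0-\alpha_0(\theta)\alpha_1$.

(a) Let $Y'$ be a small Stein neighborhood of $o$ on which $f$ is defined. The form $f\eta$ is a section of $K_X$ on $X'\cap N_0\cap N_1$, so it is a Čech cocycle for the cover $\{X'\cap N_0,X'\cap N_1\}$ of $X'$. The Čech $\check H^1$ of a cover injects into $H^1(X',K_X)$, which is $0$ by Lemma 2. So $f\eta=\beta_0-\beta_1$ with $\beta_i$ holomorphic on $X'\cap N_i$. By (3), $f\alpha_0-i_\theta\beta_0=f\alpha_1-i_\theta\beta_1$ on the overlap off $C$. These forms glue to a holomorphic $1$-form $\alpha$ on $X'\setminus C$, and $\alpha(\theta)=f$ because $i_\theta i_\theta=0$.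

(b) Let $\alpha$ be a holomorphic $1$-form on $X'\setminus C$ with $\alpha(\theta)=1$. Then
$$i_\theta(\alpha\wedge\alpha_0-\alpha\wedge\alpha_1)=(\alpha_0-\alpha)-(\alpha_1-\alpha)=i_\theta\eta .$$
Off $C$ the field $\theta$ has no zero, so $i_\theta$ is injective on $2$-forms. Take $\beta_i=\alpha\wedge\alpha_i$. $\square$

The next lemma detects when such a splitting is impossible. Let $z$ be a coordinate on a disc around $p\in C$, let $0<\rho_1<\rho_2$ be smaller than its radius, and put $C_0=C\setminus\{|z|\le\rho_1\}$, $\Delta=\{|z|<\rho_2\}$. Suppose that $X=N_0\cup N_1$, where $N_0=C_0\times\{|s|<\delta\}$ with $C\cap N_0=\{s=0\}$, where $N_1=\{(a,b):|a|<\rho_2,|b|<\delta'\}$ with $C\cap N_1=\{b=0\}$, and where $a=z$ on the common annulus $\{\rho_1<|z|<\rho_2\}$ of $C$.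

**Lemma 4.** In this situation let $\eta=\beta_0-\beta_1$ with $\beta_i$ holomorphic $2$-forms on $(X'\cap N_i)\setminus C$, $X'$ a neighborhood of $C$. Let $\rho_1<r<\rho_2$. Then $\int_T\eta=0$ for $T=\{|z|=r,\ |s|=\delta_0\}$ and all small $\delta_0>0$.

**Proof.** Fix $r<\rho<\rho_2$. By compactness there is $\delta''>0$ with $\{|a|\le\rho,|b|\le\delta''\}\subset X'\cap N_1$, and for $\delta_0$ small, $(C\setminus\{|z|<r\})\times\{|s|\le\delta_0\}\subset X'\cap N_0$. The circle $\{|z|=r,s=0\}$ is a compact subset of the overlap on which $|a|=r$, $b=0$. So for $\delta_0$ small, $T$ lies in the overlap and in $W:=\{\rho_1<|a|<\rho,\ 0<|b|<\delta''\}$; here $b\ne0$ because $T$ avoids $C$. Holomorphic $2$-forms on a surface are closed.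

In $(X'\cap N_0)\setminus C$ the torus $T$ bounds $(C\setminus\{|z|<r\})\times\{|s|=\delta_0\}$, so $\int_T\beta_0=0$ by Stokes.

The set $W$ is a product of two annuli, so $H_2(W,\mathbb Z)=\mathbb Z$ is generated by $T_1=\{|a|=r,|b|=\delta_1\}$ with $0<\delta_1<\delta''$. Hence $T$ is homologous in $W$ to a multiple of $T_1$. In $(X'\cap N_1)\setminus C$ the torus $T_1$ bounds $\{|a|\le r\}\times\{|b|=\delta_1\}$. As $W\subset(X'\cap N_1)\setminus C$, we get $\int_T\beta_1=0$. $\square$

**The cone test.** Let $C$ be any smooth compact curve, $L$ a line bundle of degree $d>0$ on it, and take a neighborhood of the zero section in the total space of $L^{-1}$. The contraction is the vertex of the affine cone $\mathrm{Spec}\bigoplus_iH^0(C,L^i)$, so $A$ is quasi-homogeneous. Trivialize over $C_0$ and $\Delta$, with fiber coordinates $s$ and $b=gs$, where $g$ has no zeros on the annulus. The Euler field is $\theta=s\partial_s=b\partial_b$. Put $\alpha_0=ds/s$, $\alpha_1=db/b$, so that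
$$\alpha_1=\alpha_0+\frac{dg}g,\qquad\eta=\frac{dg}g\wedge\frac{ds}s .$$
Every $f\in\mathfrak m$ vanishes on $C$ and $\eta$ has a simple pole there, so $f\eta$ is holomorphic and $\mathfrak m\subset I$ by Lemma 3(a). The period is $\int_T\eta=(2\pi i)^2\,\mathrm{wind}(g)$. To find the winding number of $g$, take a meromorphic section of $L$, written $a_0s=a_1b$ with $a_0=ga_1$, without zeros or poles on $|z|=r$. Counting zeros minus poles inside and outside the circle gives $d=\mathrm{wind}(a_1)-\mathrm{wind}(a_0)=-\mathrm{wind}(g)$. So $\int_T\eta\ne0$, and $1\notin I$ by Lemmas 3(b) and 4. Hence $I=\mathfrak m$ and $D\cong(\Omega_A^1)^{**}$, as (ii) predicts.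

Two facts did the work: functions in $\mathfrak m$ vanish on $C$ to at least the order of the pole of $\eta$, and $\eta$ has a nonzero period. Neither mentions weights.

## 4. From contractions back to weights, and why this stops

To prove the conjecture one would start with a $\theta$ such that $I=\mathfrak m$ and look for weights among its eigenvalues. Suppose first that Kähler forms already suffice, that is, $i_\theta$ maps the image of $\Omega_A^1$ onto $\mathfrak m$. Since $i_\theta(dx)=\theta(x)$, the elements $\theta(x_j)$ then generate $\mathfrak m$, so $\theta$ acts surjectively, hence invertibly, on the finite-dimensional space $\mathfrak m/\mathfrak m^2$. All its eigenvalues there are nonzero, which is the start of a grading. In the cone, $f$ of degree $i\geq 1$ is $i_\theta(df/i)$, so we are in this case.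

In general the argument stops right here. We only know that each $f\in\mathfrak m$ is $\alpha(\theta)$ for some reflexive form $\alpha$, and reflexive forms need not be Kähler. Then $f=\alpha(\theta)$ says nothing about $\theta(\mathfrak m)$. The injectivity hypothesis in (iii) concerns precisely this comparison of $\Omega_A^1$ with its hull.

This tells us what to try to build: a resolution $X\supset C$ and a field $\theta$ that vanishes to order two along $C$. Such a field raises orders of vanishing along $C$: if $s$ is a local equation of $C$, then $\theta(s^ih)=is^{i-1}h\,\theta(s)+s^i\theta(h)$ has order at least $i+1$. So $\theta$ has no nonzero eigenvalue on $\mathfrak m$. We still need $I=\mathfrak m$, and we need that no other derivation supplies weights.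

The simplest such field would be $s^2\partial_s$ in every chart. This is impossible. The leading term of a field of order two along $C$ is a section of $\Theta_X|_C\otimes L^2$, and its normal component is a section of $L^{-1}\otimes L^2=L$. Since $\deg L>0$, a section of $L$ has a zero. For $\deg L=1$ there are only two cases: the normal component is identically zero, or it vanishes at exactly one point, simply. (For a field of order one the normal component is a function, which is why the Euler field had no such trouble.) We therefore use $s^2\partial_s$, slightly modified, away from a point $p$, and a field tangent to $C$ at $p$ near $p$. The result is the following.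

**Theorem A.** Let $n\ge7$, $3\nmid n$, $\varepsilon\in\mathbb C^*$. The normal two-dimensional analytic $\mathbb C$-algebra $A=A_{n,\varepsilon}$ constructed in Section 7 satisfies $D\cong(\Omega_A^1)^{**}$ but is not quasi-homogeneous.

**Theorem B.**
1. For every normal two-dimensional analytic $\mathbb C$-algebra $A$: $D\cong(\Omega_A^1)^{**}$ if and only if there is $\theta\in\mathrm{Der}_{\mathbb C}(A)$ whose contraction $i_\theta:(\Omega_A^1)^{**}\to A$ has image exactly $\mathfrak m$.
2. For $A=A_{n,\varepsilon}$, every $\delta\in\mathrm{Der}_{\mathbb C}(A)$ strictly raises the order of vanishing of elements of $\mathfrak m$ along the exceptional curve of the minimal resolution. In particular no derivation of $A$ has an eigenvector in $\mathfrak m$ with nonzero eigenvalue.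
3. $A_{n,\varepsilon}$ is not $\mathbb Q$-Gorenstein (in particular not Gorenstein), so these examples are consistent with (i) and (iii). For different $n$ the algebras $A_{n,\varepsilon}$ are non-isomorphic, so there are infinitely many counterexamples.

The conjecture is asserted for every algebraically closed $k$ of characteristic zero, so Theorem A, over $k=\mathbb C$, disproves it. Nothing is claimed about the conjecture under the additional hypothesis that $A$ is Gorenstein, beyond (i) and (iii). Part B.1 is Proposition 1.

## 5. A parabola model at the tangency point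

Near $p$ we take coordinates $(a,b)$ with $C=\{b=0\}$, $p=(0,0)$, and
$$\theta_1=b^2(\partial_a+2a\,\partial_b),\qquad\alpha_1=\frac{da}{b^2},\qquad\alpha_1(\theta_1)=1 .$$
The field vanishes exactly on $b=0$. The integral curves are the parabolas $a^2-b=\mathrm{const}$. The one through the origin is tangent to $C$; the normal component of $\theta_1/b^2$ is $2a$, with a simple zero at $p$.

Away from $p$ we want a model transverse to $C$,
$$\theta_0=\frac{s^2}{1+\lambda s}\partial_s,\qquad\alpha_0=\Big(\frac1{s^2}+\frac\lambda s\Big)ds,\qquad\alpha_0(\theta_0)=1, \tag{4}$$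
where $\lambda$ is a function on the curve. What must $\lambda$ be for the models to match?

**Step 1: the leaves near an annulus around $p$.** This step labels the parabolas by a coordinate on $C$. On an annulus $|a|\approx r>0$ put $z=\sqrt{a^2-b}$, the branch equal to $a$ on $b=0$. Then $\theta_1z=0$. On the leaf with label $z$ write
$$a=z(1+q),\qquad b=z^2(2q+q^2), \tag{5}$$
so that $q=0$ is the point on $C$. Indeed $a^2-b=z^2$. The inverse of (5) near $q=0$ is $z=a(1-b/a^2)^{1/2}$ (principal branch, as $1-b/a^2=(1+q)^{-2}$), $q=a/z-1$. From $\theta_1a=b^2$ we get $\theta_1q=b^2/z=z^3q^2(2+q)^2$. So at fixed $z$ the form that takes the value $1$ on $\theta_1$ is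
$$z^{-3}\,\frac{dq}{q^2(2+q)^2},\qquad\frac1{q^2(2+q)^2}=\frac14\Big[\frac1{q^2}-\frac1q+\frac1{(2+q)^2}+\frac1{2+q}\Big]. \tag{6}$$
Its residue at $q=0$ is $-\frac14z^{-3}$. In the model (4) the corresponding form $\alpha_0$ at fixed $z$ has residue $\lambda$. Residues do not depend on the coordinate, so matching leaf by leaf forces $\lambda=-\frac14z^{-3}$.

**Step 2: a coordinate that turns one model into the other.** We look for a germ $S(q)=4q(1+\frac32q+\cdots)$ with
$$\Big(\frac1{S^2}-\frac1{4S}\Big)dS=\frac{dq}{q^2(2+q)^2}. \tag{7}$$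
Put $S=4qe^{qw}$ with unknown $w(q)$. Integrating the left side of (7) gives $-\frac1S-\frac14\log S$. Integrating the right side with (6) gives $-\frac1{4q}-\frac14\log q$ plus a holomorphic function. The logarithms of $q$ cancel, and (7) becomes
$$\frac{1-e^{-qw}}{4q}-\frac{qw}4=\hat r(q),$$
with $\hat r$ holomorphic near $0$ and $\hat r(0)$ an arbitrary integration constant. The left side is holomorphic in $(q,w)$ and equals $w/4$ at $q=0$. The implicit function theorem gives $w(q)$ with $w(0)=4\hat r(0)$. We choose $w(0)=\frac32$; this will cancel a term in Section 8.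

**Step 3: the map $\Psi$.** Near an annulus $\{\tilde s=0\}$ let $\Psi:(z,\tilde s)\mapsto(a,b)$ be given by (5) together with $\tilde s=z^3S(q)$. Since $S'(0)=4\neq0$ and (5) has the stated inverse, $\Psi$ is biholomorphic between neighborhoods of the annuli $\{\tilde s=0\}$ and $\{b=0\}$, and is the identity on the annulus. At fixed $z$, with $\lambda=-\frac14z^{-3}$,
$$\Big(\frac1{\tilde s^2}+\frac\lambda{\tilde s}\Big)d\tilde s=z^{-3}\Big(\frac1{S^2}-\frac1{4S}\Big)dS=z^{-3}\frac{dq}{q^2(2+q)^2}, \tag{8}$$
which takes the value $1$ on $\theta_1$. As also $\theta_1z=0$, we have $\Psi_*\theta_0=\theta_1$, with $\theta_0$ written in $(z,\tilde s)$.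

**Step 4: the remaining freedom.** Let $c(z)$ be holomorphic on the annulus, and let $E:(z,s)\mapsto(z,\tilde s)$ be the time-one flow of $c(z)\theta_0$. It is defined near the annulus because the field vanishes on $s=0$. Since $\theta_0(c)=0$, the fields $\theta_0$ and $c\theta_0$ commute and $E_*\theta_0=\theta_0$. Along a flow line $\sigma(t)$ we have $\big(\sigma^{-2}+\lambda\sigma^{-1}\big)\dot\sigma=c$, so $\frac d{dt}\big(-\frac1\sigma+\lambda\log\frac\sigma s\big)=c$. Integrating from $0$ to $1$,
$$-\frac1{\tilde s}+\frac1s+\lambda\log\frac{\tilde s}s=c(z),\qquad\tilde s=s+c\,s^2+O(s^3), \tag{9}$$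
with the branch of $\log(\tilde s/s)$ vanishing at $s=0$. So $\Phi=\Psi\circ E$ satisfies $\Phi_*\theta_0=\theta_1$ for every $c$. The function $c$ is our free parameter, and the two properties we need will be read off from residues involving it.

## 6. The curve $v^3=u^n+1$

By Step 1, $\lambda=-\frac14z^{-3}$ must extend holomorphically to $C\setminus p$. So we need a curve with a function whose only pole is a triple pole at $p$, equal to $z^{-3}$ there.

Let $n\ge7$, $3\nmid n$, and let $C$ be the smooth projective model of $v^3=u^n+1$. The affine curve is smooth: $3v^2=nu^{n-1}=0$ would give $u=v=0$. The map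
$$z\mapsto(u,v)=\big(z^{-3},\ z^{-n}(1+z^{3n})^{1/3}\big),\qquad0<|z|<1,$$
lands in the part $|u|>1$ of the affine curve. It is injective, since $u$ determines $z$ up to a cube root of unity $\zeta$ and $\zeta^{-n}\ne1$ for $\zeta\ne1$. As that part is a three-sheeted cover of $|u|>1$, the map is bijective onto it. Hence there is one point $p$ at infinity, and $z$ is a coordinate on a disc $\{|z|<1\}$ around it.

**Functions with a pole only at $p$.** They form $\mathbb C[u]\oplus\mathbb C[u]v\oplus\mathbb C[u]v^2$, because the affine curve is smooth. The monomials have pole orders $3m$, $3m+n$, $3m+2n$, all distinct as $3\nmid n$. So, as $n\ge7$,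
$$H^0(\mathcal O(p))=H^0(\mathcal O(2p))=\mathbb C,\qquad H^0(\mathcal O(3p))=\mathbb C\oplus\mathbb Cu. \tag{10}$$

**Forms.** The form $du/v^2=3\,dv/(nu^{n-1})$ is holomorphic without zeros on $C\setminus p$: where $v\neq0$, $u$ is a local coordinate, and where $v=0$, $u\ne0$ and $v$ is one. Near $p$, the forms $\omega_i:=u^i\,du/v^2$ are
$$\omega_i=-3z^{2n-4-3i}(1+z^{3n})^{-2/3}dz. \tag{11}$$
For $i=0$ this gives $2g-2=2n-4$, so $g=n-1\ge6$. The forms $\omega_0,\omega_1$ are holomorphic on $C$ and vanish at $p$ to orders $2n-4$ and $2n-7$, both at least $4$.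

Put
$$\lambda:=-\tfrac14u\ \ (=-\tfrac14z^{-3}\text{ near }p),\qquad c(z):=z^{-(2n-6)}+\varepsilon z^3 .$$
The exponent $-(2n-6)$ is made so that $c$ pairs nontrivially with $\omega_1$ and $u\omega_0$ in Section 8. The term $\varepsilon z^3$ is made so that $\lambda\,dc$ has a nonzero residue in Section 11.

## 7. Gluing the two models

Fix $0<\rho_1'<\rho_1<\rho_2<\rho_2'<1$, and put $C_0=C\setminus\{|z|\le\rho_1\}$, $\Delta=\{|z|<\rho_2\}$. Let
$$N_0=C_0\times\{|s|<\delta\},\qquad N_1=\{(a,b):|a|<\rho_2,\ |b|<\delta'\},$$
with $\theta_0,\alpha_0$ from (4) and $\theta_1,\alpha_1$ from Section 5. Here $\delta$ is so small that $|\lambda s|<1$, which is possible as $\lambda$ is bounded on $C_0$. So $\theta_0$ vanishes exactly on $s=0$.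

**Step 1: the glued space is Hausdorff.** The map $\Phi=\Psi\circ E$ is biholomorphic onto its image near the annulus $\{\rho_1'<|z|<\rho_2',s=0\}$ and is the identity on it. Choose $\rho_2<\rho_2''<\rho_2'$ and $0<\eta_0<\rho_2''-\rho_2$. For $\delta$ small, $\Phi$ is defined and injective on $\{\rho_1\le|z|\le\rho_2''\}\times\{|s|\le\delta\}$, with $|a\circ\Phi-z|<\eta_0$. Glue along the open set
$$V=\{w\in N_0:\ \rho_1<|z(w)|<\rho_2'',\ \Phi(w)\in N_1\}.$$
We check that the graph of the gluing is closed in $N_0\times N_1$. Let $w_m\in V$, $w_m\to w\in N_0$, $\Phi(w_m)\to d\in N_1$. As $|a(\Phi(w_m))|<\rho_2$, we have $|z(w_m)|<\rho_2+\eta_0$. So $\rho_1<|z(w)|\le\rho_2+\eta_0<\rho_2''$, the first inequality because $w\in N_0$. Hence $\Phi(w)=d\in N_1$ by continuity, and $w\in V$.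

We obtain a smooth surface $X$. Since $\Phi_*\theta_0=\theta_1$, it carries a holomorphic vector field $\theta$, and $\Phi$ matches the zero sets $\{s=0\}$ and $\{b=0\}$, glued by the identity of the annulus. So $X$ contains $C$ as a compact curve, and the zero set of $\theta$ is exactly $C$.

**Step 2: the gluing to second order.** This expansion is all that the study of functions needs. From (5), $(1+q)^2=1+b/z^2$, so $q=\frac b{2z^2}-\frac{b^2}{8z^4}+\cdots$. With $S=4q+6q^2+\cdots$,
$$\tilde s=z^3S=z^3\Big(\frac{2b}{z^2}-\frac{b^2}{2z^4}+\frac{3b^2}{2z^4}+\cdots\Big)=2zb+\frac1zb^2+\cdots .$$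
By (9), $s=\tilde s-c\tilde s^2+\cdots$. Hence on the overlap
$$s=2zb+\Big(\frac1z-4cz^2\Big)b^2+O(b^3),\qquad a=z+\frac b{2z}+O(b^2). \tag{12}$$

**Step 3: the normal bundle.** Let $L=\mathcal O_X(-C)|_C$. A section of $L^i$ is $a_is^i$ on $C_0$ and $\varphi_ib^i$ on $\Delta$, with $\varphi_i=(2z)^ia_i$ by (12). So $a_i$ is holomorphic on $C\setminus p$ with a pole of order at most $i$ at $p$: via $a_i$, $L^i\cong\mathcal O_C(ip)$. Thus $\deg L=1$ and $C^2=-1$.

By Grauert's theorem $C$ contracts, $\pi:X\to Y$, $\pi(C)=o$, with $Y$ normal. Put $A=A_{n,\varepsilon}=\mathcal O_{Y,o}$. As $C$ is irreducible of genus $g\ge6$, $X$ is the minimal resolution of $(Y,o)$. The field $\theta$ induces a derivation of $A$, and it has no zeros on $U=X\setminus C$.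

## 8. Functions vanish to order four on $C$

In Section 10 we shall meet a form $\eta$ with a pole of order up to $4$ along $C$. To apply Lemma 3(a) we must know that all of $\mathfrak m$ vanishes to order $4$.

**Proposition 5.** Let $1\le i\le3$. Every global section of $\mathcal O_X(-iC)/\mathcal O_X(-(i+2)C)$ has zero image in $H^0(C,L^i)$. Consequently
$$\mathfrak m\subset\Gamma(\mathcal O_X(-4C))\quad\text{(germs along }C). \tag{13}$$

**Step 1: the lifting equation.** Let $f$ be such a section, $f=a_is^i+a_{i+1}s^{i+1}$ on $N_0$ with $a_i,a_{i+1}\in\mathcal O(C_0)$, and $f=\varphi_i(a)b^i+\varphi_{i+1}(a)b^{i+1}$ on $N_1$ with $\varphi_i,\varphi_{i+1}\in\mathcal O(\Delta)$. We compare in the coordinates $(z,b)$ using (12):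
$$s^i=(2z)^ib^i\Big(1+i\Big(\frac1{2z^2}-2cz\Big)b+\cdots\Big),\qquad\varphi_i(a)=\varphi_i(z)+\varphi_i'(z)\frac b{2z}+\cdots .$$
The coefficients of $b^i$ and $b^{i+1}$ give $\varphi_i=(2z)^ia_i$ and
$$(2z)^ia_i\cdot i\Big(\frac1{2z^2}-2cz\Big)+(2z)^{i+1}a_{i+1}=\frac{\varphi_i'}{2z}+\varphi_{i+1}.$$
Here $\varphi_i'=(2z)^i(a_i'+ia_i/z)$. Divide by $(2z)^{i+1}$. The term $ia_i/(4z^3)$ occurs on both sides and cancels; this is the effect of $w(0)=\frac32$. We get
$$a_{i+1}-(2z)^{-i-1}\varphi_{i+1}=i\,c\,a_i+\frac{a_i'}{4z^2}. \tag{14}$$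

**Step 2: pairing with holomorphic forms.** By (10), $a_i=\mathsf A+\mathsf Bu$ with constants $\mathsf A,\mathsf B$, and $\mathsf B=0$ if $i\le2$. As $u=z^{-3}$, $a_i'/(4z^2)=-\frac34\mathsf Bz^{-6}=-\frac34\mathsf Bu^2$, which is holomorphic on $C_0$. So (14) says
$$i\,c\,a_i=(\text{holomorphic on }C_0)-(2z)^{-i-1}\varphi_{i+1},\qquad\varphi_{i+1}\in\mathcal O(\Delta).$$
Multiply by $\omega\in\{\omega_0,\omega_1\}$ and integrate over $|z|=r$, $\rho_1<r<\rho_2$. The first term contributes $0$ by Stokes on $C\setminus\{|z|<r\}$. In the second, $\omega$ vanishes at $p$ to order at least $4\ge i+1$, so $(2z)^{-i-1}\varphi_{i+1}\omega$ is holomorphic on $\{|z|\le r\}$ and contributes $0$ by Cauchy. Hence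
$$\oint c\,(\mathsf A+\mathsf Bu)\,\omega=0\qquad\text{for }\omega=\omega_0,\omega_1. \tag{15}$$

**Step 3: the residues.** With (11), the leading terms of $c\,\omega_1$, $cu\,\omega_1$, $c\,\omega_0$, $cu\,\omega_0$ are $-3$ times $z^{-1}$, $z^{-4}$, $z^{2}$, $z^{-1}$ (times $dz$). The corrections from $(1+z^{3n})^{-2/3}=1+O(z^{3n})$ and all $\varepsilon$-terms are holomorphic. So
$$\mathrm{Res}(c\,\omega_1)=-3,\quad\mathrm{Res}(cu\,\omega_1)=0,\quad\mathrm{Res}(c\,\omega_0)=0,\quad\mathrm{Res}(cu\,\omega_0)=-3,$$
and (15) forces $\mathsf A=\mathsf B=0$, that is, $a_i=0$.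

**Step 4: conclusion.** Let $f\in\mathfrak m$. Then $f|_C=0$, so $f\in\Gamma(\mathcal O_X(-C))$. Applying the above for $i=1,2,3$ successively, $f$ lies in $\Gamma(\mathcal O_X(-2C))$, $\Gamma(\mathcal O_X(-3C))$, $\Gamma(\mathcal O_X(-4C))$. $\square$

We record the case $i=1$ separately. Let $1\in H^0(\mathcal O(p))=H^0(C,L)$ be the section with $a_1=1$, and let $\partial$ be the connecting map of
$$0\to L^2\to\mathcal O_X(-C)/\mathcal O_X(-3C)\to L\to0. \tag{16}$$
Then the section $1$ does not lift to the middle sheaf, so
$$\partial(1)\ne0\quad\text{in }H^1(C,L^2). \tag{17}$$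

## 9. Every derivation raises orders

A grading would scale $L$ by some weight $\kappa$ and $L^2$ by $2\kappa$. The nonzero class (17) ties the two together and forces $\kappa=0$. This section proves Theorem B.2 and the second half of Theorem A.

Let $0\neq\delta\in\mathrm{Der}(A)$, viewed as a vector field on $X\setminus C$ near $C$.

**Step 1: $\delta$ extends to $X$ and vanishes along $C$.** The sheaves $\pi_*\Theta_X\subset j_*\Theta_U$ are coherent and equal off $o$, so $h\delta$ extends holomorphically to $X$ near $C$ for some $0\ne h\in A$. Thus $\delta$ is meromorphic near $C$ with poles at most on $C$. Let $e\in\mathbb Z$ be its order along $C$. Its leading term is a nonzero section of $\Theta_X|_C\otimes L^e$. From $0\to\Theta_C\to\Theta_X|_C\to L^{-1}\to0$ this bundle is an extension of $L^{e-1}$ by $\Theta_C\otimes L^e$, of degrees $e-1$ and $2-2g+e$. If $e\le0$, both are negative and there is no nonzero section. So $e\ge1$.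

**Step 2: $\delta$ acts on $L^i$ by $i\kappa$.** By Step 1, $\delta(\mathcal O_X)\subset\mathcal O_X(-C)$, hence $\delta$ preserves all $\mathcal O_X(-iC)$. On $L=\mathcal O_X(-C)/\mathcal O_X(-2C)$ it acts $\mathcal O_C$-linearly: $\delta(hf)=h\,\delta f+f\,\delta h$, and $f\,\delta h\in\mathcal O_X(-2C)$ for $f\in\mathcal O_X(-C)$. So it acts on $L$ by a constant $\kappa\in H^0(\mathcal O_C)=\mathbb C$, and by the Leibniz rule on $L^i$ by $i\kappa$.

**Step 3: $\kappa=0$.** The derivation acts on (16), an exact sequence of sheaves of vector spaces. By naturality of $\partial$,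
$$\kappa\,\partial(1)=\partial(\delta1)=\delta\,\partial(1)=2\kappa\,\partial(1),$$
and $\partial(1)\ne0$ gives $\kappa=0$. Therefore
$$\delta\big(\mathcal O_X(-iC)\big)\subset\mathcal O_X(-(i+1)C)\qquad(i\ge1). \tag{18}$$
For $\delta=0$ this is trivial. This is the first claim of Theorem B.2. If $0\ne x\in\mathfrak m$ and $\delta x=wx$ with $w\ne0$, then $\delta x$ has the same finite order along $C$ as $x$, against (18). This is the second claim.

**Step 4: $A$ is not quasi-homogeneous.** Otherwise the Euler derivation induces $\delta\in\mathrm{Der}(A)$ with $\delta x_j=w_jx_j$, $w_j>0$. Some $x_j\in\mathfrak m$ is nonzero in $A$, as $\dim A=2$. This contradicts Theorem B.2.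

## 10. The maximal ideal consists of contractions

It remains to show $I=\mathfrak m$ for our $\theta$. Put $\eta=\alpha_1\wedge\alpha_0$ on the overlap off $C$, as in Lemma 3. It is holomorphic there, and we need its pole along $C$.

**Step 1: $\alpha_1$ in the coordinates $(z,\tilde s)$.** By (5), $da=(1+q)\,dz+z\,dq$ and $b^2=z^4q^2(2+q)^2$. So
$$\Psi^*\alpha_1=\frac{(1+q)\,dz}{z^4q^2(2+q)^2}+\frac{dq}{z^3q^2(2+q)^2}.$$
In the second term use (7) and $dS=d(z^{-3}\tilde s)=z^{-3}d\tilde s-3Sz^{-1}dz$:
$$z^{-3}\Big(\frac1{S^2}-\frac1{4S}\Big)\big(z^{-3}d\tilde s-3Sz^{-1}dz\big)=\Big(\frac1{\tilde s^2}+\frac\lambda{\tilde s}\Big)d\tilde s+z^{-4}\Big(-\frac3S+\frac34\Big)dz .$$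
Hence
$$\Psi^*\alpha_1=\Big(\frac1{\tilde s^2}+\frac\lambda{\tilde s}\Big)d\tilde s+z^{-4}H(q)\,dz,\qquad H(q)=\frac{1+q}{q^2(2+q)^2}-\frac3{S(q)}+\frac34. \tag{19}$$

**Step 2: passing to $(z,s)$.** Differentiating (9), with primes for $d/dz$,
$$\Big(\frac1{\tilde s^2}+\frac\lambda{\tilde s}\Big)d\tilde s=\Big(\frac1{s^2}+\frac\lambda s\Big)ds+\Big(c'-\lambda'\log\frac{\tilde s}s\Big)dz .$$
So, writing $\alpha_1$ for $\Phi^*\alpha_1$, near $C$ on the overlap we have $\alpha_1=\alpha_0+B\,dz$ and
$$\eta=B\,dz\wedge\Big(\frac1{s^2}+\frac\lambda s\Big)ds,\qquad B=c'-\lambda'\log\frac{\tilde s}s+z^{-4}H(q). \tag{20}$$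

**Step 3: $\mathfrak m\subset I$.** The function $H$ has a pole of order $2$ at $q=0$, and at fixed $z$ the map $s\mapsto q$ is a local coordinate change at $0$. So $\eta$ has a pole of order at most $4$ along $C$. By (13), $f\eta$ is holomorphic across $C$ for every $f\in\mathfrak m$, and Lemma 3(a) gives $f\in I$.

## 11. A period that keeps $1$ out of the image

Suppose $1\in I$. By Lemmas 3(b) and 4, $\int_T\eta=0$ for $T=\{|z|=r,|s|=\delta_0\}$ with $\rho_1<r<\rho_2$ and $\delta_0$ small. Take $\delta_0$ so small that (20) and the expansions above hold near $\{|z|=r,|s|\le\delta_0\}$. We compute the integral from (20), the $s$-integral first, at fixed $z$. The three terms of $B$ contribute as follows.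

The term $c'$ gives $\oint c'\,(s^{-2}+\lambda s^{-1})\,ds=2\pi i\,\lambda c'$.

For the second term, (9) gives $\log(\tilde s/s)=cs+O(s^2)$. So $\oint\lambda'\log\frac{\tilde s}s\,(s^{-2}+\lambda s^{-1})\,ds=2\pi i\,\lambda'c$, and this enters with a minus sign.

For the third term, at fixed $z$ we have by (9) and (8)
$$\Big(\frac1{s^2}+\frac\lambda s\Big)ds=\Big(\frac1{\tilde s^2}+\frac\lambda{\tilde s}\Big)d\tilde s=z^{-3}\frac{dq}{q^2(2+q)^2}.$$
So the contribution is $z^{-7}\cdot2\pi i\,\mathrm{Res}_{q=0}\frac{H(q)\,dq}{q^2(2+q)^2}$, a constant independent of $z$ times $z^{-7}$. Its integral over $|z|=r$ is $0$.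

Hence, with $T$ suitably oriented and $\oint(\lambda c)'dz=0$,
$$\int_T\eta=2\pi i\oint(\lambda c'-\lambda'c)\,dz=4\pi i\oint\lambda c'\,dz=2(2\pi i)^2\,\mathrm{Res}_{z=0}(\lambda c'\,dz). \tag{21}$$
Now
$$\lambda c'=-\tfrac14z^{-3}\big(-(2n-6)z^{-(2n-5)}+3\varepsilon z^2\big),$$
and only the second summand has a residue, namely $-\frac34\varepsilon$. So $\int_T\eta=2\cdot(-4\pi^2)\cdot(-\tfrac34\varepsilon)=6\pi^2\varepsilon\ne0$, a contradiction. Hence $1\notin I$.

The ideal $I$ contains $\mathfrak m$ and not $1$, so $I=\mathfrak m$, and Proposition 1 gives $D\cong(\Omega_A^1)^{**}$. With Section 9 this proves Theorem A, and the conjecture is disproved. $\blacksquare$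

## 12. The canonical module has no free reflexive power

Here we prove Theorem B.3. The idea is that a generator of a reflexive power of $K$ would turn $\theta$ into a function vanishing on $C$ to order exactly one, which (13) forbids.

**Step 1: the divisor of a generator.** Suppose the $r$-th reflexive power of $K$ is free for some $r\ge1$. A generator is a nowhere vanishing section $\varpi$ of $(\Omega_U^2)^{\otimes r}$ on a punctured neighborhood of $o$. The sheaves $\pi_*K_X^r\subset j_*K_U^r$ are coherent and equal off $o$, so, as in Section 9, $\varpi$ is meromorphic on $X$ near $C$. Its divisor is $\ell C$ for some $\ell\in\mathbb Z$. By adjunction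
$$\deg K_X^r|_C=r(2g-2-C^2)=r(2n-3),$$
and this equals $\ell C^2=-\ell$. So $\ell=-re$ with $e=2n-3\ge11$.

**Step 2: the Lie derivative along $\theta$.** Write $L_\theta\varpi=\varrho\varpi$. Then $\varrho$ is holomorphic on the punctured neighborhood, so $\varrho\in A$. Locally on $N_0$, with a coordinate $x$ on $C_0$, $\varpi=w\,s^{-re}(dx\wedge ds)^{\otimes r}$ with a unit $w$. Since $\theta x=0$ and $\theta s=\frac{s^2}{1+\lambda s}$, we have $L_\theta(dx\wedge ds)=dx\wedge d(\theta s)=\partial_s\big(\frac{s^2}{1+\lambda s}\big)\,dx\wedge ds$. Therefore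
$$\varrho=\frac{\theta w}w-re\,\frac{\theta s}s+r\,\partial_s\frac{s^2}{1+\lambda s}=r(2-e)\,s+O(s^2).$$
As $e\ne2$, the function $\varrho\in\mathfrak m$ vanishes to order exactly $1$ on $C$. This contradicts (13). So $A_{n,\varepsilon}$ is not $\mathbb Q$-Gorenstein, in particular not Gorenstein. Since hypersurfaces are Gorenstein, neither (i) nor (iii) applies to it.

**Step 3: different $n$.** The minimal resolution is unique, and for $A_{n,\varepsilon}$ its exceptional curve has genus $n-1$. So different $n$ give non-isomorphic algebras. $\square$
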